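\title{Fujita numbers in smooth fibrations are not controlled by base and fiber}

\begin{abstract}
The Fujita number of a smooth complex projective variety measures how many copies of an ample line bundle must be added to the canonical bundle to remove all base points. We disprove the conjecture that this number is submultiplicative in smooth fibrations. The inequality fails for the projection $S\times\hat S\to\hat S$, where $S$ is a very general $(1,5)$-polarized abelian surface; it fails in every dimension at least $4$ and holds in dimension at most $2$. Moreover, the Fujita number of the total space is unbounded among smooth fibrations whose base and fibers all have Fujita number $1$. The examples are quotients of the product of an abelian surface and a variety with Heisenberg symmetry.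
\end{abstract}

\section{The problem and the results}\label{sec:intro}

We work over $\mathbb C$, and varieties are irreducible. The \emph{Fujita number} of a smooth projective variety $X$ with canonical bundle $\omega_X$ is
\[
f_X=\min\bigl\{m\ge1:\ \omega_X\otimes\mathcal A^{m'}\text{ is globally generated for all }m'\ge m\text{ and all ample }\mathcal A\bigr\},
\]
where $\mathcal A$ runs over line bundles on $X$. (We read $\min\emptyset$ as $\infty$; nothing below depends on this.) Two consequences of the definition are used throughout. A single pair $(\mathcal A,m)$ with $\omega_X\otimes\mathcal A^m$ not globally generated gives $f_X\ge m+1$. Since powers of ample bundles are ample, $f_X=1$ if and only if $\omega_X\otimes\mathcal A$ is globally generated for every ample $\mathcal A$. We also use that on a projective variety of positive dimension every section of an ample line bundle vanishes somewhere, because a bundle with a nowhere vanishing section is trivial.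

\begin{example}\label{ex:basic}
\begin{enumerate}
\item[(a)] A point has $f=1$, and $f_{\mathbb P^n}=n+1$ because $\omega\otimes\mathcal O(1)^m=\mathcal O(m-n-1)$.
\item[(b)] A curve $C$ of genus $g$ has $f_C=2$. For $m\ge2$ the degree of $\omega_C\otimes\mathcal A^m$ is at least $2g$, so this bundle is globally generated. On the other hand, $\omega_C(p)$ has negative degree if $g=0$, and for $g\ge1$ it has the base point $p$, since $h^0(\omega_C(p))=g=h^0(\omega_C)$.
\item[(c)] An abelian variety $X$ has $\omega_X=\mathcal O_X$ and $f_X\le2$ by Lefschetz's theorem. Indeed, an ample $\mathcal A$ has an effective divisor $D\in|\mathcal A|$, and $\sum_{i=1}^m t_{a_i}^*D\in|\mathcal A^m|$ whenever $\sum a_i=0$, by the theorem of the square. For $m\ge2$ and $x\in X$, a general choice of such $a_i$ has $x+a_i\notin D$ for all $i$. If $\dim X>0$ and some ample $\mathcal A$ has $h^0(\mathcal A)=1$, then $f_X=2$.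
\item[(d)] Let $Z\subset\mathbb P^n$ be a smooth complete intersection of degrees $d_1,\dots,d_c$ with $\sum d_i=n+1$ and $\dim Z\ge2$. Then $\omega_Z=\mathcal O_Z$ and $H^1(Z,\mathcal O_Z)=0$. If $\dim Z\ge3$, then $\operatorname{Pic}Z=\mathbb Z\,\mathcal O(1)$ by the Grothendieck--Lefschetz theorem; the same holds for a very general quartic surface in $\mathbb P^3$ by the Noether--Lefschetz theorem. In these cases the ample bundles are the $\mathcal O(j)$ with $j\ge1$, and $f_Z=1$.
\end{enumerate}
\end{example}

For line bundles $B_i$ on $Z_i$ we write $B_1\boxtimes B_2=p_1^*B_1\otimes p_2^*B_2$ on $Z_1\times Z_2$. When every line bundle on a product has this form, the Fujita number of the product is determined by the factors.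

\begin{lemma}\label{lem:product}
Let $Z_1,Z_2$ be smooth projective varieties with $H^1(Z_2,\mathcal O_{Z_2})=0$. Then $f_{Z_1\times Z_2}=\max(f_{Z_1},f_{Z_2})$.
\end{lemma}

\begin{proof}
The hypothesis gives $\operatorname{Pic}(Z_1\times Z_2)=\operatorname{Pic}Z_1\oplus\operatorname{Pic}Z_2$ by \cite{Har}. A box product is ample, or globally generated, if and only if both factors are: one direction is direct, and the other follows by restriction to $Z_1\times\{z_2\}$ and $\{z_1\}\times Z_2$. Finally, $\omega_{Z_1\times Z_2}\otimes(B_1\boxtimes B_2)^m=(\omega_{Z_1}\otimes B_1^m)\boxtimes(\omega_{Z_2}\otimes B_2^m)$.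
\end{proof}

A \emph{smooth fibration} is a smooth surjective morphism $\pi\colon X\to Y$ with connected fibers $X_y=\pi^{-1}(y)$; put $f_\pi=\max\{f_{X_y}:y\in Y\}$. An ample bundle $\mathcal A$ on $X$ is ample on each fiber, and $\omega_X|_{X_y}=\omega_{X_y}$ because the normal bundle of $X_y$ is trivial. So $\omega_X\otimes\mathcal A^m$ is globally generated on every fiber once $m\ge f_\pi$. What remains is to extend sections from a fiber to $X$. This asks for positivity in the direction of the base, and one would expect $f_Y$ to control it, as it does in Lemma~\ref{lem:product}. The following conjecture comes from \cite{KM}.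

\begin{quote}
\textbf{Conjecture} (Fujita numbers in fibrations). \emph{Let $X,Y$ be smooth projective varieties and $\pi\colon X\to Y$ a smooth fibration. Then $f_X\le f_\pi\cdot f_Y$.}
\end{quote}

The prediction is sharpest when $f_\pi=f_Y=1$, where it forces $f_X=1$, and this is where we test it. The conjecture is false. Below, $\hat S$ is the dual of an abelian surface $S$, and $NS$ is the N\'eron--Severi group; types of polarizations are recalled in Section~\ref{sec:abelian}.

\begin{theorem}\label{thm:A}
Let $S$ be an abelian surface with $NS(S)=\mathbb Z[L]$, where $L$ is ample of type $(1,5)$; a very general $(1,5)$-polarized abelian surface has this property. Let $X=S\times\hat S$ and $Y=\hat S$, and let $\pi\colon X\to Y$ be the second projection. Then $f_\pi=f_Y=1$ and $f_X=2$.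
\end{theorem}

\begin{theorem}\label{thm:B}
For every integer $M$ there is a smooth fibration $\pi\colon X\to Y$ of smooth projective varieties, with $Y$ an abelian surface and all fibers isomorphic, such that $f_\pi=f_Y=1$ and $f_X>M$. Hence no function $\Phi$ satisfies $f_X\le\Phi(f_\pi,f_Y)$ for all smooth fibrations.
\end{theorem}

\begin{theorem}\label{thm:C}
The inequality $f_X\le f_\pi f_Y$ holds if $\dim X\le2$. For every $n\ge4$ there is a smooth fibration with $\dim X=n$, $f_\pi=f_Y=1$ and $f_X\ge2$.
\end{theorem}

The case $\dim X=3$ is not settled here.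

The heuristic above breaks down because an ample bundle on $X$ need not be assembled from an ample bundle on the fiber and an ample bundle on the base. In Theorem~\ref{thm:A} the Poincar\'e bundle enlarges the ample cone of $S\times\hat S$ beyond box products, and the larger cone contains a bundle with a single section (Section~\ref{sec:A}). Since abelian varieties have $f\le2$, Theorem~\ref{thm:B} needs other total spaces. We take $X=(T\times F)/K$, where $K$ is a finite group of translations of an abelian surface $T$ that also acts on $F$. There are ample bundles $N$ on $T$ and $L$ on $F$, neither of which carries an action of $K$, such that $N\boxtimes L$ does. Its descent $\mathcal A$ to $X$ is less positive along the base than any ample bundle on $Y=T/K$. Section~\ref{sec:twist} sets up this construction, computes a five-dimensional example by hand, and extracts a criterion for $\omega_X\otimes\mathcal A^m$ to have a base point. Section~\ref{sec:Fr} constructs the fibers that the criterion requires for large $m$. Theorems~\ref{thm:B} and~\ref{thm:C} are proved in Sections~\ref{sec:B} and~\ref{sec:C}.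

\section{Abelian surfaces and descent of line bundles}\label{sec:abelian}

\subsection{Polarizations}
Let $S=V/\Lambda$ be an abelian variety of dimension $g$, with complex structure $J$ on $V=\Lambda_{\mathbb R}$. The group $NS(S)$ is the group of integral alternating forms $E$ on $\Lambda$ with $E(Jx,Jy)=E(x,y)$, and we write $\equiv$ for equality in $NS(S)$, which is numerical equivalence. A line bundle $L$ with class $E$ is ample if and only if $E(Jx,x)>0$ for $x\ne0$. It then has a \emph{type} $(d_1,\dots,d_g)$ with $d_1\mid\dots\mid d_g$: in a suitable basis $\lambda_i,\mu_i$ of $\Lambda$ the only nonzero pairings are $E(\lambda_i,\mu_i)=d_i=-E(\mu_i,\lambda_i)$. We use the following standard facts; see \cite[Ch.~2]{BL} for the dual variety, the maps $\varphi_L$ and the Poincar\'e bundle.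
\begin{enumerate}
\item[(A1)] If $L$ is ample, then $h^0(L)=\chi(L)=L^g/g!=d_1\cdots d_g$.
\item[(A2)] The map $\varphi_L\colon S\to\hat S$, $x\mapsto t_x^*L\otimes L^{-1}$, is a homomorphism. If $L$ is ample, it is an isogeny of degree $\chi(L)^2$ with kernel $K(L)\cong(\mathbb Z/d_1\times\dots\times\mathbb Z/d_g)^2$.
\item[(A3)] If $q$ is a finite surjective morphism of projective varieties, then $M$ is ample if and only if $q^*M$ is; if $q$ is also \'etale, then $\chi(q^*M)=\deg q\cdot\chi(M)$. Isogenous abelian varieties have the same Picard number.
\end{enumerate}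

\begin{lemma}\label{lem:exist}
For every $d\ge1$, a very general polarized abelian surface $(S,L)$ of type $(1,d)$ has $NS(S)=\mathbb Z[L]$.
\end{lemma}

\begin{proof}
Fix $\Lambda=\mathbb Z^4$ with a form $E$ of type $(1,d)$. The surfaces in question correspond to the points of the Siegel space $\mathfrak H$ of complex structures $J$ on $\Lambda_{\mathbb R}$ that preserve $E$ and satisfy $E(Jx,x)>0$. Let $V_J\subset\Lambda_{\mathbb C}$ be the $i$-eigenspace of $J$, a plane. A real alternating form $E'$ is $J$-invariant if and only if it vanishes on $V_J$, because $J$ multiplies $E'$ by $-1$ on $V_J\times V_J$ and on $\bar V_J\times\bar V_J$, and by $1$ on $V_J\times\bar V_J$. For $v=x-iJx\in V_J$ we have $iE(v,\bar v)=2E(Jx,x)$. Hence $J\mapsto V_J$ identifies $\mathfrak H$ with the nonempty open subset of the variety $Q$ of $E$-isotropic planes where $iE(v,\bar v)$ is positive definite.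

In the Pl\"ucker embedding, the Grassmannian of planes in $\Lambda_{\mathbb C}$ is a smooth quadric in $\mathbb P(\bigwedge^2\Lambda_{\mathbb C})=\mathbb P^5$, and $Q$ is its section by the hyperplane $E=0$. The tangent hyperplanes of the quadric are given by forms of rank $2$, and $E$ has rank $4$, so $Q$ is a smooth quadric threefold. It is irreducible and spans the hyperplane. Thus each integral form $E'\notin\mathbb QE$ cuts out a proper subvariety of $Q$, which is nowhere dense in $\mathfrak H$. Outside these countably many subvarieties, $NS(S)$ consists of the integral forms in $\mathbb QE$. These are the integer multiples of $E$, since $E$ takes the value $1$.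
\end{proof}

To show that such surfaces have Fujita number $1$ we use \emph{Reider's theorem}: if $M$ is a nef line bundle on a smooth projective surface $X$ with $M^2\ge5$, and $\omega_X\otimes M$ has a base point, then there is an effective divisor $D\ne0$ with either $M\cdot D=0$ and $D^2=-1$, or $M\cdot D=1$ and $D^2=0$.

\begin{lemma}\label{lem:f1}
Let $d\ge3$ be prime and let $S$ be an abelian surface with $NS(S)=\mathbb Z[L]$, where $L$ is ample of type $(1,d)$. Then $f_S=f_{\hat S}=1$.
\end{lemma}

\begin{proof}
We first show that an abelian surface of Picard number $1$ on which every ample $M$ has $\chi(M)\ge3$ has $f=1$. For such $M$ we have $M^2=2\chi(M)\ge6$. A nonzero effective divisor $D$ is numerically a rational multiple of $M$, and a positive one because $M\cdot D>0$. So $D^2>0$, and Reider's theorem shows that $M$ has no base point.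

On $S$ an ample bundle is $\equiv tL$ with $t\ge1$, and $\chi=dt^2\ge3$. The surface $\hat S$ has Picard number $1$ by (A3). If $M$ is ample on $\hat S$, then $\varphi_L^*M\equiv tL$ with $t\ge1$, and (A2), (A3) give $d^2\chi(M)=dt^2$, that is, $t^2=d\,\chi(M)$. As $d$ is prime, $d\mid t$, and $\chi(M)=d\,(t/d)^2\ge3$.
\end{proof}

The bound $d\ge3$ is needed: for $d=1$ the bundle $L$ has one section, and for $d=2$ it has two, which have common zeros because $L^2=4>0$.

\subsection{Lifts, descent and theta groups}\label{sub:lifts}
Let $L$ be a line bundle on a projective variety $Z$. A \emph{lift} of an automorphism $g$ of $Z$ to $L$ is an automorphism $\hat g$ of the total space of $L$ that covers $g$ and is linear on fibers. It acts on sections by $(\hat gv)(z)=\hat g\bigl(v(g^{-1}z)\bigr)$, and this is a left action. The lifts of the identity are the elements of $H^0(Z,\mathcal O_Z^*)=\mathbb C^*$. Consequently two lifts of $g$ differ by a scalar; if $g^n=1$, any lift can be rescaled so that $\hat g^n=1$; and if $g,g'$ commute, the commutator $[\hat g,\hat g']=\hat g\hat g'\hat g^{-1}\hat g'^{-1}$ is a scalar. A lift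 $\hat g$ induces a lift $\hat g^{\otimes m}$ to $L^m$, and commutators are raised to the $m$-th power. Lifts to $L_1$ and $L_2$ induce a lift to $L_1\boxtimes L_2$, and commutators multiply. If $Z$ is smooth, every automorphism has a \emph{canonical} lift to $\omega_Z$, the push-forward of forms, and canonical lifts respect composition.

\begin{lemma}\label{lem:descent}
Let a finite group $G=\langle h_1\rangle\times\dots\times\langle h_s\rangle$ act freely on a smooth projective variety $Z$. Let $\hat h_i$ be lifts of the $h_i$ to a line bundle $L$ that commute and satisfy $\hat h_i^{\operatorname{ord}h_i}=1$. Then $\bar Z=Z/G$ is smooth and projective, $q\colon Z\to\bar Z$ is \'etale of degree $|G|$, and there is a line bundle $\bar L$ on $\bar Z$ with $q^*\bar L\cong L$ and $H^0(\bar Z,\omega_{\bar Z}^a\otimes\bar L^m)=H^0(Z,\omega_Z^a\otimes L^m)^G$ for all $a,m$.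
\end{lemma}

\begin{proof}
The statements on $\bar Z$ and $q$ hold for every free action of a finite group. The relations among the $\hat h_i$ say that they define an action of $G$ on the total space of $L$. Its quotient is a line bundle $\bar L$ on $\bar Z$, and sections of $\bar L$ are invariant sections of $L$. As $q$ is \'etale, $\omega_{\bar Z}$ arises in this way from $\omega_Z$ with the canonical lifts.
\end{proof}

Let $N$ be an ample line bundle on an abelian variety $T$. The translation by $x$ has a lift to $N$ if and only if $x\in K(N)$. These lifts form the \emph{theta group} of $N$, a central extension of $K(N)$ by $\mathbb C^*$. For lifts $\tilde x,\tilde y$ of the translations by $x,y\in K(N)$, the scalar $e^N(x,y)=[\tilde x,\tilde y]$ depends only on $x$ and $y$. The pairing $e^N$ is bimultiplicative and alternating, and by a theorem of Mumford it is nondegenerate.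

\section{An ample bundle with one section on $S\times\hat S$}\label{sec:A}

Let $(S,L)$ be as in Theorem~\ref{thm:A}; such pairs are very general by Lemma~\ref{lem:exist}. The fibers of $\pi$ are copies of $S$, so $f_\pi=f_Y=1$ by Lemma~\ref{lem:f1}. By Example~\ref{ex:basic}(c) it remains to find an ample bundle $M$ on $S\times\hat S$ with $\chi(M)=1$. Box products do not help, since they are globally generated when ample. But $H^1(\hat S,\mathcal O)\neq0$, and there is one more natural bundle: the Poincar\'e bundle $\mathcal P$, which restricts to $\xi$ on $S\times\{\xi\}$ and is trivial on $\{0\}\times\hat S$. To compare $\mathcal P$ with box products, we pull everything back along the isogeny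
\[
h=\mathrm{id}\times\varphi_L\colon S\times S\to S\times\hat S,\qquad\deg h=25,
\]
where all classes are expressed through the form $E$ of $L$. For a symmetric integral $2\times2$ matrix $B=(b_{ij})$ define the alternating form
\[
E_B\bigl((x_1,x_2),(y_1,y_2)\bigr)=\sum_{i,j}b_{ij}E(x_i,y_j)
\]
on $\Lambda\oplus\Lambda$. The class of $L^a\boxtimes L^c$ is $E_{\operatorname{diag}(a,c)}$, and an integral matrix $g$, viewed as an endomorphism of $S\times S$, satisfies $g^*E_B=E_{g^{t}Bg}$.

\emph{The Poincar\'e bundle.} Let $\mu\colon S\times S\to S$ be addition. Both $h^*\mathcal P$ and $\mu^*L\otimes p_1^*L^{-1}\otimes p_2^*L^{-1}$ restrict to $t_y^*L\otimes L^{-1}$ on $S\times\{y\}$ and are trivial on $\{0\}\times S$, so they are isomorphic by the seesaw principle. The class of $\mu^*L$ is $E(x_1+x_2,y_1+y_2)$, which is $E_B$ with all $b_{ij}=1$. So $h^*\mathcal P$ has class $E_B$ with $B=\bigl(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\bigr)$.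

\emph{A polarization of $\hat S$.} Write $K(L)=\langle P\rangle\times\langle Q\rangle\cong(\mathbb Z/5)^2$ and choose lifts $\tilde P,\tilde Q$ of order $5$ in the theta group. Their commutator $e^L(P,Q)$ is a fifth root of unity, so $\tilde P^{\otimes5}$ and $\tilde Q^{\otimes5}$ commute on $L^5$. By Lemma~\ref{lem:descent} there is a line bundle $\hat L$ on $S/K(L)=\hat S$ with $\varphi_L^*\hat L\cong L^5$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $M=p_1^*L\otimes p_2^*\hat L\otimes\mathcal P^2$. Then $h^*M$ has class $E_B$ with
\[
B=\begin{pmatrix}1&2\\2&5\end{pmatrix}=g^tg,\qquad g=\begin{pmatrix}1&2\\0&1\end{pmatrix}.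
\]
So $h^*M\equiv g^*(L\boxtimes L)$ for the automorphism $g(x,y)=(x+2y,y)$ of $S\times S$. Therefore $h^*M$ is ample with $\chi(h^*M)=\chi(L)^2=25$. By (A3), $M$ is ample with $\chi(M)=25/25=1$, and $h^0(M)=1$ by (A1). Hence $f_X=2$.
\end{proof}

\begin{remark}
The number $5$ enters as follows. For type $(1,d)$ the same construction gives $\hat L$ with $\varphi_L^*\hat L\cong L^d$, and $M=p_1^*L^a\otimes p_2^*\hat L^c\otimes\mathcal P^b$ pulls back to $E_B$ with $B=\bigl(\begin{smallmatrix}a&b\\b&cd\end{smallmatrix}\bigr)$. If $M$ is ample, then $\chi(h^*M)^2=\det E_B=(\det B)^4(\det E)^2=(\det B)^4d^4$ and $\deg h=d^2$, so $\chi(M)=(acd-b^2)^2$. An ample $M$ has $B$ positive definite, so $\chi(M)=1$ means $b^2+1=acd$: the residue $-1$ must be a square modulo $d$. The smallest such $d\ge3$ is $5$.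
\end{remark}

\section{Twisted products}\label{sec:twist}

\subsection{The construction}
Let $N$ be an ample line bundle on an abelian surface $T$ and $K=K(N)$. If $K\ne0$, then $N$ does not descend to $T/K$, since the descended bundle would have Euler characteristic $\chi(N)/\chi(N)^2$. The obstruction is $e^N$, and we cancel it against an opposite obstruction on a second factor. The data are:
\begin{itemize}
\item a decomposition $K=\langle h_1\rangle\times\dots\times\langle h_s\rangle$ and lifts $\tilde h_i$ in the theta group of $N$ with $\tilde h_i^{\operatorname{ord}h_i}=1$;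
\item a smooth projective variety $F$, an ample line bundle $L$ on $F$, commuting automorphisms $g_1,\dots,g_s$ of $F$, and lifts $\hat g_i$ to $L$ with $\hat g_i^{\operatorname{ord}h_i}=1$ and
\begin{equation}\label{eq:opposite}
[\hat g_i,\hat g_j]=e^N(h_i,h_j)^{-1}\qquad\text{for all }i,j.
\end{equation}
\end{itemize}
Let $h_i$ act on $T\times F$ by $(t,z)\mapsto(t+h_i,g_iz)$; this defines an action of $K$. Let $\rho_m(g_i)$ be the operator on $V_m=H^0(F,\omega_F\otimes L^m)$ induced by the canonical lift to $\omega_F$ and by $\hat g_i^{\otimes m}$.

\begin{proposition}\label{prop:twist}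
The quotient $X=(T\times F)/K$ is a smooth projective variety, and $\pi\colon X\to Y=T/K\cong\hat T$ is a smooth fibration with all fibers isomorphic to $F$. The bundle $N\boxtimes L$ descends to an ample bundle $\mathcal A$ on $X$, and
\begin{equation}\label{eq:sections}
H^0(X,\omega_X\otimes\mathcal A^m)=\bigl(H^0(T,N^m)\otimes V_m\bigr)^K,
\end{equation}
where $h_i$ acts as $\tilde h_i^{\otimes m}\otimes\rho_m(g_i)$.
\end{proposition}

\begin{proof}
The action is free because it is free on $T$. The lifts of the $h_i$ to $N\boxtimes L$ induced by $\tilde h_i$ and $\hat g_i$ commute by \eqref{eq:opposite} and have the required orders, so Lemma~\ref{lem:descent} gives $X$ and $\mathcal A$, and $\mathcal A$ is ample by (A3). The isogeny $\varphi_N$ has kernel $K$, so $T/K\cong\hat T$. The natural map $T\times F\to T\times_YX$ is a morphism of $K$-torsors over $X$, hence an isomorphism. So the base change of $\pi$ along the \'etale cover $T\to Y$ is the projection $T\times F\to T$, which gives smoothness and the fibers. Finally, $\omega_{T\times F}=\omega_T\boxtimes\omega_F$, and $\omega_T$ has a translation-invariant generator;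 \eqref{eq:sections} follows from Lemma~\ref{lem:descent} and the K\"unneth formula.
\end{proof}

Our varieties $F$ are given by equations, and the lifts come from automorphisms of coordinate rings. We fix the conventions. Let $A=\bigoplus_{j\ge0}A_j$ be a finitely generated graded domain with $A_0=\mathbb C$ and $\mathfrak m=\bigoplus_{j>0}A_j$, and put $U=\operatorname{Spec}A\setminus\{\mathfrak m\}$ and $F=\operatorname{Proj}A$. Assume:
\begin{enumerate}
\item[(U)] $U$ is covered by open sets $D(a)$, with $a$ homogeneous, such that $A_a$ contains a unit $u$ of degree $1$.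
\end{enumerate}
This holds if $A$ is generated by $A_1$. Under (U) we have $A_a=(A_a)_0[u,u^{-1}]$, so $D(a)\cong D_+(a)\times\mathbb G_m$ and $U\to F$ is a Zariski locally trivial $\mathbb G_m$-torsor. The sheaf $\mathcal O(j)$ is free on $D_+(a)$ with generator $u^j$, so it is invertible and equal to $\mathcal O(1)^j$. The variety $F$ is projective and $\mathcal O(j)$ is very ample for $j$ sufficiently divisible, so $\mathcal O(1)$ is ample. The total space of $\mathcal O(1)$ is $(U\times\mathbb C)/\bigl((w,c)\sim(\lambda w,\lambda c)\bigr)$, and sections of $\mathcal O(j)$ are functions of weight $j$ on $U$. A graded automorphism $\phi$ of $A$ has the form $a\mapsto a\circ\gamma^{-1}$ for a unique $\mathbb G_m$-equivariant automorphism $\gamma$ of $U$. The map $(w,c)\mapsto(\gamma w,c)$ is a lift to $\mathcal O(1)$ of the automorphism of $F$ induced by $\gamma$, and it acts on $A_j\subset H^0(F,\mathcal O(j))$ as $\phi$. The assignment from $\phi$ to the lift is a homomorphism, and it sends $a\mapsto\lambda^{\deg a}a$ to the scalar $\lambda$. We denote the lift by the same symbol as $\phi$.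

\subsection{A fivefold computed by hand}\label{sub:five}
By Lemma~\ref{lem:f1} the smallest type for which the base has $f=1$ is $(1,3)$, with $K\cong(\mathbb Z/3)^2$. The fiber must have $f=1$ and carry two commuting automorphisms of order $3$ whose lifts have a primitive cube root of unity $\epsilon$ as commutator. On $\mathbb C^3$ the cyclic shift and the matrix $\operatorname{diag}(1,\epsilon,\epsilon^2)$ have such a commutator. An invariant plane cubic is a curve and has $f=2$, so we take two copies of $\mathbb C^3$ and use Example~\ref{ex:basic}(d). With coordinates $u_i,v_i$ ($i\in\mathbb Z/3$) on $\mathbb P^5$, let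
\[
W:\qquad\sum_i(u_i^3+v_i^3)=0,\qquad\sum_i\epsilon^i(u_i^3+2v_i^3)=0,
\]
and define $\hat\sigma_W\colon u_i\mapsto u_{i+1},\ v_i\mapsto v_{i+1}$ and $\hat\tau_W\colon u_i\mapsto\epsilon^iu_i,\ v_i\mapsto\epsilon^iv_i$.

\begin{lemma}\label{lem:W}
$W$ is a smooth threefold with $\omega_W=\mathcal O_W$, $H^1(W,\mathcal O_W)=0$ and $f_W=1$. The maps $\hat\sigma_W,\hat\tau_W$ are lifts to $L_W=\mathcal O(1)$ of commuting automorphisms $\sigma_W,\tau_W$ of $W$; they have order $3$, and $[\hat\tau_W,\hat\sigma_W]=\epsilon$. The point $s_W=[1:1:1:-1:-1:-1]$ lies on $W$ and is fixed by $\sigma_W$.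
\end{lemma}

\begin{proof}
The six columns $(1,\epsilon^i)$, $(1,2\epsilon^i)$ of the coefficient matrix are pairwise independent. At a point of $W$ the cubes of the coordinates form a nonzero vector in the kernel of this matrix, so at least three coordinates are nonzero. The columns of the Jacobian matrix at these coordinates are nonzero multiples of columns of the coefficient matrix, so the Jacobian has rank $2$. Thus $W$ is a smooth complete intersection of two cubics, and Example~\ref{ex:basic}(d) applies. The map $\hat\tau_W$ fixes all cubes, and $\hat\sigma_W$ fixes the first equation and multiplies the second by $\epsilon^{-1}$. We have $\hat\tau_W\hat\sigma_W(u_i)=\epsilon^{i+1}u_{i+1}=\epsilon\,\hat\sigma_W\hat\tau_W(u_i)$, and the same for $v_i$. At $s_W$ the equations read $3-3=0$ and $-\sum\epsilon^i=0$.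
\end{proof}

\begin{proposition}\label{prop:five}
There is a smooth fibration $\pi\colon X\to Y$ with $\dim X=5$, fiber $W$, $f_\pi=f_Y=1$ and $f_X\ge2$.
\end{proposition}

\begin{proof}
Let $T$ be an abelian surface with $NS(T)=\mathbb Z[N]$, $N$ ample of type $(1,3)$, and write $K(N)=\langle P\rangle\times\langle Q\rangle$. By nondegeneracy $e^N(Q,P)$ is a primitive cube root of unity, and after replacing $Q$ by $-Q$ if necessary it equals $\epsilon^{-1}$. Let $P,Q$ act on $W$ as $\sigma_W,\tau_W$. Then \eqref{eq:opposite} holds, and Proposition~\ref{prop:twist} gives $\pi$ and $\mathcal A$, with $f_\pi=f_W=1$ and $f_Y=f_{\hat T}=1$ by Lemma~\ref{lem:f1}.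

We compute all sections of $\omega_X\otimes\mathcal A$. The canonical lifts of $\sigma_W,\tau_W$ multiply a generator of $\omega_W$ by cube roots of unity $\alpha,\beta$. Put $P'=\alpha\tilde P$ and $Q'=\beta\tilde Q$. Since $H^0(W,\mathcal O(1))$ has basis $u_i,v_i$, formula \eqref{eq:sections} describes the sections as the vectors in $H^0(T,N)\otimes\langle u_i,v_i\rangle$ fixed by $P'\otimes\hat\sigma_W$ and $Q'\otimes\hat\tau_W$. On the three-dimensional space $H^0(T,N)$ we have $P'^3=Q'^3=1$ and $Q'P'=\epsilon^{-1}P'Q'$. So $P'$ maps the $\lambda$-eigenspace of $Q'$ to the $\epsilon^{-1}\lambda$-eigenspace, and each cube root of unity is an eigenvalue exactly once. Choose $\theta_0\neq0$ fixed by $Q'$ and put $\theta_i=P'^i\theta_0$. This is a basis with $P'\theta_i=\theta_{i+1}$ and $Q'\theta_i=\epsilon^{-i}\theta_i$. The operator $Q'\otimes\hat\tau_W$ multiplies $\theta_iu_j$ and $\theta_iv_j$ by $\epsilon^{j-i}$, so its invariants are spanned by the $\theta_iu_i$ and $\theta_iv_i$, which $P'\otimes\hat\sigma_W$ permutes cyclically. Hence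
\[
H^0(X,\omega_X\otimes\mathcal A)=\bigl\langle\theta_0u_0+\theta_1u_1+\theta_2u_2,\ \theta_0v_0+\theta_1v_1+\theta_2v_2\bigr\rangle .
\]
On $T\times\{s_W\}$ these sections restrict to $\pm(\theta_0+\theta_1+\theta_2)$, and this section of $N$ has a zero. So $\omega_X\otimes\mathcal A$ has a base point.
\end{proof}

\subsection{A criterion for base points}
For higher powers of $\mathcal A$ we cannot list the sections, but the last step of the computation survives. The section $\theta_0+\theta_1+\theta_2$ spans the invariants of $P'$. The restrictions had to be invariant because $\sigma_W$ fixes $s_W$, and the invariants form a line because $N$ descends to a bundle with $\chi=3/3=1$ on $T/\langle P\rangle$. For $s\in F$, identify the fiber of $\omega_F\otimes L^m$ at $s$ with $\mathbb C$ and let $\operatorname{ev}_s\colon V_m\to\mathbb C$ be evaluation.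

\begin{proposition}\label{prop:crit}
In the situation of Proposition~\ref{prop:twist}, let $m\ge1$, $s\in F$, $I\subset\{1,\dots,s\}$ understood as a set of indices of generators, and $H=\prod_{i\in I}\langle h_i\rangle$. Assume:
\begin{enumerate}
\item[(a)] for each $i\in I$ there is $c_i\in\mathbb C^*$ with $\operatorname{ev}_s\circ\rho_m(g_i)=c_i\operatorname{ev}_s$;
\item[(b)] $e^N(h_i,h_j)^m=1$ for all $i,j\in I$;
\item[(c)] $|H|=\chi(N^m)$.
\end{enumerate}
Then $\omega_X\otimes\mathcal A^m$ has a base point on the image of $T\times\{s\}$, and $f_X\ge m+1$.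
\end{proposition}

\begin{proof}
The map $\mathcal E=\mathrm{id}\otimes\operatorname{ev}_s\colon H^0(T,N^m)\otimes V_m\to H^0(T,N^m)$ is restriction to $T\times\{s\}$. Put $k_i=c_i\tilde h_i^{\otimes m}$, a lift of the translation by $h_i$ to $N^m$. For a $K$-invariant $\Phi$ and $i\in I$, hypothesis (a) gives
\begin{equation}\label{eq:inv}
\mathcal E(\Phi)=\mathcal E(h_i\Phi)=k_i\,\mathcal E(\Phi).
\end{equation}
If $\mathcal E(\Phi)=0$ for all invariant $\Phi$, the whole image of $T\times\{s\}$ consists of base points. Otherwise the scalar $k_i^{\operatorname{ord}h_i}$ fixes a nonzero vector by \eqref{eq:inv}, so it is $1$. The $k_i$ commute by (b). By Lemma~\ref{lem:descent}, $N^m$ descends to a line bundle $\bar N$ on the abelian surface $T/H$; it is ample with $\chi(\bar N)=\chi(N^m)/|H|=1$ by (A3) and (c). By \eqref{eq:inv} all $\mathcal E(\Phi)$ lie in $H^0(T,N^m)^H=H^0(T/H,\bar N)$, which is a line $\mathbb C\theta$ by (A1). The section $\theta$ of the ample bundle $N^m$ vanishes at some $t\in T$. Then all invariant $\Phi$ vanish at $(t,s)$, and by \eqref{eq:sections} the image of $(t,s)$ in $X$ is a base point.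
\end{proof}

Write $\rho$ and $g$ for $\rho_m(g_i)$ and $g_i$. The value of $\rho v$ at $s$ is the image of $v(g^{-1}s)$ under an isomorphism of fibers. So (a) says that the sections vanishing at $s$ are those vanishing at $g^{-1}s$. This holds if $g$ fixes $s$, but fixed points cannot suffice for $m\ge2$. If all $g_i$ with $i\in I$ fix $s$, the $\hat g_i$ act on the line $L_s$ and commute there, so $e^N(h_i,h_j)=1$ by \eqref{eq:opposite}. Then $N$ itself descends to $T/H$, and $|H|\le\chi(N)<m^2\chi(N)=\chi(N^m)$, against (c). We therefore need a fiber $F$ on which $\omega_F\otimes L^m$ is globally generated, as $f_F=1$ demands, yet fails to separate the points of an orbit.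

\section{A weighted complete intersection with Heisenberg symmetry}\label{sec:Fr}

\begin{proposition}\label{prop:Fr}
Let $r\ge5$ be prime and $\zeta$ a primitive $r$-th root of unity. There are a smooth projective variety $F_r$, an ample line bundle $L_r$ on it, commuting automorphisms $\sigma,\tau$ with lifts $\hat\sigma,\hat\tau$ to $L_r$, and a point $s_r\in F_r$ such that:
\begin{enumerate}
\item[(i)] $H^1(F_r,\mathcal O)=0$ and $f_{F_r}=1$;
\item[(ii)] $\hat\sigma^r=\hat\tau^r=1$ and $[\hat\tau,\hat\sigma]=\zeta$;
\item[(iii)] the functional $\operatorname{ev}_{s_r}$ on $H^0(F_r,\omega_{F_r}\otimes L_r^r)$ is an eigenvector for $\rho_r(\sigma)$ and $\rho_r(\tau)$.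
\end{enumerate}
\end{proposition}

The design rests on the numerical semigroup generated by $r$ and $r+1$. Take variables $x$ of weight $1$, a variable $z$ of weight $r$ and variables $y_i$ of weight $r+1$. Along the locus $x=0$ only monomials in $y$ and $z$ can be nonzero. Such monomials exist in every degree $j\ge r^2-r$, which gives global generation, while in degree $r^2$ the only one is $z^r$, so all points of the locus impose the same condition on sections of $\mathcal O(r^2)$. If $\omega=\mathcal O(r^2-r)$, then $\omega\otimes\mathcal O(j)$ lies in the first range for all $j\geq1$ and $\omega\otimes\mathcal O(r)=\mathcal O(r^2)$. The number of variables $x$ is chosen to produce this canonical bundle, and the equations are chosen so that $\operatorname{Pic}$ is generated by $\mathcal O(1)$ and the symmetry is present.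

Put $q=r^2-r-1$ and $p=rq$. Take variables $x_{l,j}$ ($1\le l\le q$, $j\in\mathbb Z/r$) of degree $1$, $z$ of degree $r$, and $y_i$ ($i\in\mathbb Z/r$) of degree $r+1$. For constants $c_{l,t}\in\mathbb C$ ($t\in\mathbb Z/r$) let
\[
f_i=y_i^r+z^{r+1}+\sum_{l,j}c_{l,j-i}\,x_{l,j}^{\,r(r+1)}\quad(i\in\mathbb Z/r),\qquad A=\mathbb C[x,y,z]/(f_i)_{i\in\mathbb Z/r}.
\]
All $f_i$ are homogeneous of degree $r(r+1)$. Let $C$ be the $r\times(r+1+p)$ coefficient matrix, with rows indexed by $i$. Its columns are the standard basis vectors $e_i$, the vector $\mathbf 1=(1,\dots,1)$, and $v_{l,j}=(c_{l,j-i})_i$. As for $W$, smoothness will follow if any $r$ columns are independent. The coefficients depend on $j-i$ only, so that a cyclic shift permutes the equations; the matrix is therefore not general, and independence needs an argument. The Fourier transform diagonalizes the shift, and we use \emph{Chebotarev's theorem} \cite{SL,Tao}: for $r$ prime, every minor of the matrix $(\zeta^{jk})_{j,k\in\mathbb Z/r}$ is nonzero. This fails for composite $r$; for $r=4$, rows and columns $0,2$ give a matrix with all entries $1$.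

\begin{lemma}\label{lem:columns}
For general $c$, any $r$ columns of $C$ are linearly independent.
\end{lemma}

\begin{proof}
Write $c_{l,t}=\sum_k\hat c_{l,k}\zeta^{kt}$; the $\hat c_{l,k}$ are linear coordinates on the space of all $c$. With $\varphi_k=(\zeta^{-ki})_i$ we have $v_{l,j}=\sum_k\hat c_{l,k}\zeta^{kj}\varphi_k$ and $\mathbf 1=\varphi_0$. Consider the columns $e_i$ ($i\in I_0$), the column $\varphi_0$ taken $\delta\in\{0,1\}$ times, and $v_{l,j}$ ($j\in J_l$), where $|I_0|+\delta+\sum_l|J_l|=r$. There are finitely many such choices, so it suffices to show that the determinant $\Delta$ of these columns is a nonzero polynomial in the $\hat c_{l,k}$.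

Since $\sum_l|J_l|\le r-\delta$, there are disjoint sets $K_l\subset\mathbb Z/r$ with $|K_l|=|J_l|$ that avoid $0$ if $\delta=1$. Expand $\Delta$ multilinearly in the columns $v_{l,j}$. A term picks one index $\kappa_l(j)$ for each such column, and it contributes to the monomial $\prod_l\prod_{k\in K_l}\hat c_{l,k}$ exactly when every $\kappa_l$ is a bijection $J_l\to K_l$. Putting the columns $\varphi_{\kappa_l(j)}$ in a fixed order produces the signs of these bijections, so the coefficient of the monomial is
\[
\pm\prod_l\det(\zeta^{kj})_{j\in J_l,\,k\in K_l}\cdot\det\bigl(e_i\ (i\in I_0),\ \varphi_k\ (k\in K')\bigr),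
\]
where $K'$ is $\bigcup_lK_l$, together with $0$ if $\delta=1$. Expanding along the $e_i$ shows that the last factor is, up to sign, the minor of $(\zeta^{-ki})$ with rows $i\notin I_0$ and columns $k\in K'$. All factors are nonzero by Chebotarev's theorem, applied to $\zeta$ and to $\zeta^{-1}$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:Fr}]
Fix $c$ as in Lemma~\ref{lem:columns}. Let $U=\operatorname{Spec}A\setminus\{\mathfrak m\}$, $F_r=\operatorname{Proj}A$ and $L_r=\mathcal O(1)$.

\emph{Step 1: the ring $A$.} At a nonzero common zero of the $f_i$, the vector with entries $y_i^r$, $z^{r+1}$, $x_{l,j}^{r(r+1)}$ is a nonzero element of $\ker C$, so at least $r+1$ coordinates are nonzero. The corresponding columns of the Jacobian matrix are nonzero multiples of columns of $C$, so the Jacobian has rank $r$. There are $p+1+r$ variables, so $U$ is smooth of dimension $p+1$. Every component of $\operatorname{Spec}A$ has dimension at least $p+1$, hence meets $U$ and has dimension exactly $p+1$. So $A$ is a complete intersection of dimension $p+1\ge4$, and it is Cohen--Macaulay. It is regular in codimension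 $1$, hence normal by Serre's criterion. Every component of $\operatorname{Spec}A$ is stable under $\mathbb G_m$ and contains $\mathfrak m$, so $\operatorname{Spec}A$ is connected, and the normal ring $A$ is a domain.

\emph{Step 2: smoothness and cohomology of $F_r$.} At a point of $U$ where all $x_{l,j}$ vanish, $y_i^r=-z^{r+1}$ for all $i$, so
\begin{equation}\label{eq:x0}
x=0\ \text{ at a point of }U\quad\Longrightarrow\quad z\ne0\ \text{ and }\ y_i\ne0\ \text{ for all }i.
\end{equation}
Thus $U$ is covered by the sets $D(x_{l,j})$ and $D(y_0z)$, on which $x_{l,j}$ and $y_0z^{-1}$ are units of degree $1$. This is condition (U) of Section~\ref{sec:twist}; it is here that consecutive weights $r$, $r+1$ are needed. So $L_r$ is an ample line bundle, and $F_r$ is smooth of dimension $p$ because $U$ is smooth and locally $D_+(a)\times\mathbb G_m$. The map $U\to F_r$ is affine and pushes $\mathcal O_U$ forward to $\bigoplus_{j\in\mathbb Z}\mathcal O(j)$, so $H^i(U,\mathcal O_U)=\bigoplus_jH^i(F_r,\mathcal O(j))$. The kernel and cokernel of $A\to H^0(U,\mathcal O_U)$ are the local cohomology groups $H^0_{\mathfrak m}(A)$ and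 $H^1_{\mathfrak m}(A)$, and $H^1(U,\mathcal O_U)=H^2_{\mathfrak m}(A)$. These groups vanish because $A$ has depth $p+1\ge3$ at $\mathfrak m$. Hence $H^0(F_r,\mathcal O(j))=A_j$ and $H^1(F_r,\mathcal O)=0$.

\emph{Step 3: $\operatorname{Pic}F_r=\mathbb Z\,\mathcal O(1)$.} A local complete intersection ring whose localizations at primes of height at most $3$ are factorial is itself factorial \cite[XI, Cor.~3.14]{SGA2}. This applies to $A_{\mathfrak m}$, which has dimension at least $4$ and is regular at all nonmaximal primes. For a graded normal domain with $A_0$ a field, $\operatorname{Cl}(A)=\operatorname{Cl}(A_{\mathfrak m})$ \cite[Cor.~10.3]{Fos}. As $U$ is smooth and $\{\mathfrak m\}$ has codimension at least $2$, we get $\operatorname{Pic}U=\operatorname{Cl}(A)=0$. Now $U$ is the complement of the zero section in the total space $\bar U=\operatorname{Spec}_{F_r}\bigoplus_{j\ge0}\mathcal O(j)$ of $\mathcal O(-1)$. Pullback identifies $\operatorname{Pic}F_r$ with $\operatorname{Pic}\bar U$, and the zero section is the divisor of the tautological section of the pullback of $\mathcal O(-1)$. So $\operatorname{Pic}F_r/\langle\mathcal O(1)\rangle=\operatorname{Pic}U=0$.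

\emph{Step 4: $\omega_{F_r}\cong\mathcal O(k)$ with $k=r^2-r$.} Let $\Omega$ be the wedge product of the differentials of all variables; its weight is the sum $p+r+r(r+1)$ of their degrees. Since the $df_i$ are independent along $U$, there is a unique generator $\eta$ of $\omega_U$ with $\eta\wedge df_0\wedge\dots\wedge df_{r-1}=\Omega$ along $U$. Its weight is $-k$, where
\[
k=r\cdot r(r+1)-\bigl(r(r^2-r-1)+r+r(r+1)\bigr)=r^2-r .
\]
Let $\xi$ be the Euler vector field, which spans the tangent spaces of the fibers of $U\to F_r$. The contraction $\iota_\xi\eta$ is a nowhere vanishing $p$-form of weight $-k$ killed by $\iota_\xi$, so it generates the pullback of $\omega_{F_r}$ to $U$. Local sections of $\omega_{F_r}$ are the invariant sections of this pullback, that is, the forms $a\,\iota_\xi\eta$ with $a$ a function of weight $k$. So $a\mapsto a\,\iota_\xi\eta$ is an isomorphism $\mathcal O(k)\to\omega_{F_r}$.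

\emph{Step 5: $f_{F_r}=1$.} By Steps 3 and 4 it suffices to show that $\mathcal O(j)$ is globally generated for $j\ge k$. Where some $x_{l,i}\neq0$, use $x_{l,i}^j$. Where $x=0$, let $b\in\{0,\dots,r-1\}$ be the residue of $j$ modulo $r$. As $r\mid k$ and $j\ge k$, we have $j\ge k+b$, so $j-(r+1)b\ge r(r-1)-rb\ge0$, and this number is divisible by $r$. With $u=(j-(r+1)b)/r$, the section $y_0^bz^u$ has degree $j$ and is nonzero at the point by \eqref{eq:x0}. This completes (i).

\emph{Step 6: symmetry.} Define
\[
\hat\sigma\colon x_{l,j}\mapsto x_{l,j+1},\ y_i\mapsto y_{i+1},\ z\mapsto z,\qquad\hat\tau\colon x_{l,j}\mapsto\zeta^jx_{l,j},\ y_i\mapsto\zeta^iy_i,\ z\mapsto z .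
\]
Then $\hat\sigma f_i=f_{i+1}$, because the coefficient of $x_{l,j+1}^{r(r+1)}$ in $\hat\sigma f_i$ is $c_{l,j-i}=c_{l,(j+1)-(i+1)}$. Also $\hat\tau f_i=f_i$, because the exponents of $x$ and $y$ are multiples of $r$. Both maps have order $r$. The composite $\hat\tau\hat\sigma$ equals $\zeta\hat\sigma\hat\tau$ on $x_{l,j}$ and $y_i$, and equals $\hat\sigma\hat\tau$ on $z$. Since $\zeta^{r+1}=\zeta$ and $\zeta^r=1$, the commutator $[\hat\tau,\hat\sigma]$ is the automorphism $a\mapsto\zeta^{\deg a}a$, which covers the identity of $F_r$ and is the scalar $\zeta$ on $L_r$. This is (ii).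

\emph{Step 7: the functional.} Let $s_r$ be the point $x=0$, $y_i=-1$ for all $i$, $z=1$; it lies on $F_r$ because $r$ is odd. By Steps 2 and 4, $H^0(\omega_{F_r}\otimes L_r^r)\cong A_{r^2}$. A monomial $y^\beta z^u$ of degree $r^2=(r+1)|\beta|+ru$ has $r\mid|\beta|$ and $|\beta|<r$, so it is $z^r$. Hence $A_{r^2}$ is spanned by $z^r$ and the span $V'$ of the monomials that involve some $x_{l,j}$. The maps $\hat\sigma,\hat\tau$ fix $z^r$ and preserve $V'$, and $\operatorname{ev}_{s_r}$ kills $V'$. So $\operatorname{ev}_{s_r}$ is invariant under the action of $\hat\sigma,\hat\tau$ on $A_{r^2}$. This action and the operators $\rho_r(\sigma),\rho_r(\tau)$ come from two lifts of the same automorphisms to $\omega_{F_r}\otimes L_r^r\cong\mathcal O(r^2)$, so they differ by nonzero scalars. This proves (iii).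
\end{proof}

\begin{remark}
The value of $q$ is forced. For any number $q$ of blocks of variables $x$, Step 4 gives $k=r(r^2-2-q)$, a multiple of $r$. The integer $r^2-r-1$ is not a sum of copies of $r$ and $r+1$, so $f=1$ requires $k+1\geq r^2-r$. If $k+r\ge r(r+1)$, then $y_0^rz^{(k-r^2)/r}$ has degree $k+r$ and Step 7 breaks down. The only multiple of $r$ with $r^2-r-1\le k<r^2$ is $r^2-r$.
\end{remark}

\section{Unbounded Fujita numbers}\label{sec:B}

We apply Proposition~\ref{prop:crit} with $N=N_0^r$ and $m=r$, where $N_0$ has type $(1,3)$. Then $\chi(N^r)=\chi(N_0^{r^2})=3r^4$, so $H$ must have order $3r^4$. The $r$-torsion of $K(N)$ has order $r^4$ and satisfies (b) because $m=r$. It is a sum of two hyperbolic planes, each served by a copy of $F_r$. The missing factor $3$ comes from $W$ and its fixed point, as in Proposition~\ref{prop:five}.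

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $r\ge\max(5,M)$ be prime. By Lemma~\ref{lem:exist} there is an abelian surface $T$ with $NS(T)=\mathbb Z[N_0]$ and $N_0$ ample of type $(1,3)$. The bundle $N=N_0^r$ has type $(r,3r)$, so $K=K(N)\cong(\mathbb Z/r\times\mathbb Z/3r)^2$. As $r\ne3$, $K$ is the direct sum of its $3$-torsion $K_3\cong(\mathbb Z/3)^2$ and its $r$-torsion $K_r\cong(\mathbb Z/r)^4$. These are orthogonal for $e^N$, since a pairing between them is both a cube root and an $r$-th root of unity. So $e^N$ restricts to symplectic forms on the vector spaces $K_3$ over $\mathbb F_3$ and $K_r$ over $\mathbb F_r$. Choose symplectic bases $P_0,Q_0$ of $K_3$ and $P_1,Q_1,P_2,Q_2$ of $K_r$, and replace the $Q_i$ by multiples so that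
\[
e^N(Q_0,P_0)=\epsilon^{-1},\qquad e^N(Q_1,P_1)=e^N(Q_2,P_2)=\zeta^{-1},
\]
while generators with different indices pair to $1$. Choose lifts in the theta group of the same orders as the generators.

Let $F=W\times F_r\times F_r$ and $L=L_W\boxtimes L_r\boxtimes L_r$. Let $P_0,Q_0$ act through $\hat\sigma_W,\hat\tau_W$ on the first factor, $P_1,Q_1$ through $\hat\sigma,\hat\tau$ on the second, and $P_2,Q_2$ through $\hat\sigma,\hat\tau$ on the third, each acting trivially on the other factors. Lifts on different factors commute, so \eqref{eq:opposite} holds by Lemma~\ref{lem:W} and Proposition~\ref{prop:Fr}(ii). Proposition~\ref{prop:twist} gives a smooth fibration $\pi\colon X\to Y\cong\hat T$ with all fibers isomorphic to $F$, and an ample bundle $\mathcal A$ on $X$. We have $f_Y=1$ by Lemma~\ref{lem:f1}. Since $H^1(\mathcal O)=0$ and $f=1$ for both $W$ and $F_r$, two applications of Lemma~\ref{lem:product} give $f_\pi=f_F=1$.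

Take $m=r$, $s=(s_W,s_r,s_r)$ and $H=\langle P_0,P_1,Q_1,P_2,Q_2\rangle$ in Proposition~\ref{prop:crit}. By the K\"unneth formula $V_r$ is the tensor product of the spaces $H^0(\omega\otimes L^r)$ of the three factors, $\operatorname{ev}_s$ is the tensor product of the three evaluations, and each generator acts on one tensor factor only. So (a) holds for $P_0$ because $\sigma_W$ fixes $s_W$, and for the other four generators by Proposition~\ref{prop:Fr}(iii). Condition (b) holds because $P_0$ is orthogonal to $K_r$ and $e^N$ takes values in $r$-th roots of unity on $K_r$. Condition (c) reads $3r^4=3r^4$. Hence $f_X\ge r+1>M$. For the last assertion of the theorem, apply this with $M\ge\Phi(1,1)$.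
\end{proof}

\begin{remark}
The loss of positivity along the base can be measured. The cover $T\to Y$ is $\varphi_N=\varphi_{N_0}\circ r_T$, where $r_T$ is multiplication by $r$. By the proof of Lemma~\ref{lem:f1}, an ample bundle on $Y$ pulls back under $\varphi_{N_0}$ to a class $tN_0$ with $3\mid t$, hence under $\varphi_N$ to $r^2tN_0=rtN$. So ample bundles on $Y$ pull back to multiples of $3rN$, whereas $\mathcal A^r$ restricts to $rN$ on $T\times\{s\}$.
\end{remark}

\section{Dependence on the dimension}\label{sec:C}

\begin{proof}[Proof of Theorem~\ref{thm:C}]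
Let $\dim X\le2$. If $Y$ is a point, then $f_Y=1$ and $X$ is the only fiber, so $f_X=f_\pi f_Y$. If the fibers are points, then $\pi$ is \'etale and bijective, hence an isomorphism, and $f_\pi=1$. In the remaining case $X$ is a surface, $Y$ and the fibers are curves, and $f_\pi f_Y=4$ by Example~\ref{ex:basic}(b). Let $\mathcal A$ be ample and $m\ge3$. Then $(m\mathcal A)^2\ge9$, and $m\mathcal A\cdot D\ge3$ for every effective $D\ne0$, so Reider's theorem shows that $\omega_X\otimes\mathcal A^m$ has no base point. Thus $f_X\le3\le4$.

For $n=4$ use Theorem~\ref{thm:A}, and for $n=5$ use Proposition~\ref{prop:five}. For $n\ge6$ let $Z\subset\mathbb P^{n-3}$ be a smooth hypersurface of degree $n-2$, very general if $n=6$. Then $\dim Z=n-4\ge2$, and Example~\ref{ex:basic}(d) gives $\omega_Z=\mathcal O_Z$, $H^1(Z,\mathcal O_Z)=0$ and $f_Z=1$. With $S$ and $M$ as in Section~\ref{sec:A}, let $\pi\colon X=S\times\hat S\times Z\to Y=\hat S$ be the projection. The fiber $S\times Z$ has $f=1$ by Lemmas~\ref{lem:product} and~\ref{lem:f1}, and $f_Y=1$. The bundle $\mathcal A=M\boxtimes\mathcal O_Z(1)$ is ample and $\omega_X$ is trivial.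 The restriction of $\omega_X\otimes\mathcal A$ to $S\times\hat S\times\{z\}$ is $M$, which is not globally generated, so neither is $\omega_X\otimes\mathcal A$, and $f_X\ge2$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BL} Birkenhake and Lange, \emph{Complex Abelian Varieties}.

\bibitem{Fos} Fossum, \emph{The Divisor Class Group of a Krull Domain}.

\bibitem{SGA2} Grothendieck, \emph{SGA 2}.

\bibitem{Har} Hartshorne, Exercise III.12.6.

\bibitem{KM} Alex K\"uronya and Yusuf Mustopa, \emph{Effective global generation on varieties with numerically trivial canonical class}, arXiv:1810.07079 (2018).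

\bibitem{SL} Stevenhagen and Lenstra, Math. Intelligencer \textbf{18} (1996).

\bibitem{Tao} Tao, Math. Res. Lett. \textbf{12} (2005).

\end{thebibliography}
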